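# The neutral component of $\mathrm{Aut}(X)$ for affine varieties without additive group actions

## 1. Discreteness without $\mathbb G_a$ and $\mathbb G_m$, and tori without $\mathbb G_a$

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero, $\mathbb G_a$ and $\mathbb G_m$ are its additive and multiplicative groups, $X$ is an irreducible affine variety over $\mathbb K$, and $A=\mathcal O(X)$. The group $\mathrm{Aut}(X)$ of regular automorphisms is an affine ind-group with its Zariski ind-topology, and $\mathrm{Aut}^0(X)$ is the connected component of the identity.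

**Theorem A.** If $X$ admits neither an effective $\mathbb G_a$-action nor an effective $\mathbb G_m$-action, then $\mathrm{Aut}(X)$ is discrete; in particular $\mathrm{Aut}^0(X)=\{\mathrm{id}\}$. Conversely, if $X$ admits an effective $\mathbb G_a$- or $\mathbb G_m$-action, then $\mathrm{Aut}^0(X)\ne\{\mathrm{id}\}$.

The implication to $\mathrm{Aut}^0(X)=\{\mathrm{id}\}$ is stated as a conjecture in Hanspeter Kraft and Mikhail Zaidenberg, "Automorphism groups of affine varieties and their Lie algebras", arXiv:2403.12489 (2024). So the conjecture is true. The method gives more. Call $X$ *rigid* if it has no nontrivial $\mathbb G_a$-action.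

**Theorem B.** Let $X$ be an irreducible rigid affine variety. Then $\mathrm{Aut}^0(X)$ is an algebraic torus of rank $r\le\dim X$. For every $n\ge 0$ and every $0\le r\le n$ there is a rigid $X$ with $\dim X=n$ and $\mathrm{Aut}^0(X)\cong\mathbb G_m^r$.

**Corollary C.** For an irreducible affine variety $X$, the group $\mathrm{Aut}^0(X)$ is an algebraic group if and only if $X$ is rigid or $X\cong\mathbb A^1$.

In plain words, Theorem A says the following. Suppose that automorphisms of $X$ can be moved at all in an algebraic family. The family need not be a group; it may be just a curve of automorphisms. Then an honest one-dimensional algebraic group, $\mathbb G_a$ or $\mathbb G_m$, already acts on $X$. The difficulty is that $\mathrm{Aut}(X)$ can be infinite-dimensional, so a curve in it need not lie in any finite-dimensional algebraic group, and the usual structure theory of linear algebraic groups has nothing to act on. For irreducible $X$, Theorem A is the case $r=0$ of Theorem B. We prove Theorem A first because its proof is short and contains the main tool. That proof will not use irreducibility of $X$;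 Theorem B will.

## 2. Families of automorphisms and the ind-topology

Fix a closed embedding $X\subset\mathbb A^n$ with coordinate functions $x_1,\dots,x_n\in A$, and let $A_{\le k}\subset A$ be the finite-dimensional space of restrictions of polynomials of degree at most $k$. An endomorphism $g$ of $X$ is given by the tuple $(g^*x_1,\dots,g^*x_n)\in A^n$, where $g^*a=a\circ g$. The tuples in $(A_{\le k})^n$ that define endomorphisms form a closed subset. Identify $\mathrm{Aut}(X)$ with the set of pairs $(g,g^{-1})$ in $\mathrm{End}(X)\times\mathrm{End}(X)$, which is closed because it is given by $gh=hg=\mathrm{id}$.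

**Definition (ind-structure).** Let $V_k$ be the set of $g\in\mathrm{Aut}(X)$ such that all $g^*x_l$ and all $(g^{-1})^*x_l$ lie in $A_{\le k}$. It is an affine variety (possibly reducible), $V_k$ is closed in $V_{k+1}$, and $\mathrm{Aut}(X)=\bigcup_kV_k$. A subset of $\mathrm{Aut}(X)$ is closed (open) if its intersection with every $V_k$ is closed (open) in $V_k$. A *morphism* $T\to\mathrm{Aut}(X)$, $t\mapsto g_t$, from an affine variety $T$ is a map such that all $g_t^*x_l$ and all $(g_t^{-1})^*x_l$ depend algebraically on $t$, that is, are specializations of elements of $\mathbb K[T]\otimes A$. Equivalently, it is a morphism of varieties into some $V_k$. We say that a subgroup *is an algebraic group* if it is closed and contained in some $V_k$; for $\mathrm{Aut}^0(X)$, which is closed as a connected component, the condition is containment in some $V_k$.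

A morphism is continuous, so the image of an irreducible $T$ is connected. If $t\mapsto h_t$ is a morphism and $g\in\mathrm{Aut}(X)$, then $t\mapsto g^{-1}h_t$ is a morphism: $(g^{-1}h_t)^*x_l=h_t^*\big((g^{-1})^*x_l\big)$ and $(h_t^{-1}g)^*x_l=g^*\big((h_t^{-1})^*x_l\big)$ both depend algebraically on $t$.

A morphism $t\mapsto g_t$ gives the automorphism $(t,x)\mapsto(t,g_t(x))$ of $T\times X$, whose inverse is $(t,x)\mapsto (t,g_t^{-1}(x))$. On functions this is a $\mathbb K[T]$-algebra automorphism
$$\Phi:\ \mathbb K[T]\otimes A\to\mathbb K[T]\otimes A,\qquad \Phi(1\otimes a)|_{t}=g_t^*a ,$$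
and the inverse family gives $\Phi^{-1}$. This $\Phi$ is the object that we shall study.

The converse in Theorem A is immediate: an effective action of $G=\mathbb G_a$ or $\mathbb G_m$ is an injective morphism $G\to\mathrm{Aut}(X)$. Its image is connected, contains $\mathrm{id}$, and is not $\{\mathrm{id}\}$.

## 3. The two kinds of derivations that integrate

All derivations are $\mathbb K$-derivations unless said otherwise.

**Definition.** A derivation $\delta$ of $A$ is *locally nilpotent* (an LND) if for each $a\in A$ we have $\delta^n(a)=0$ for some $n$. It is *integral* if $A$ is spanned by eigenvectors of $\delta$ with eigenvalues in $\mathbb Z$.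

On $\mathbb K[x]$, the derivation $\partial_x$ is an LND, $x\partial_x$ is integral, and $x^2\partial_x$ is neither: $(x^2\partial_x)^nx=n!\,x^{n+1}$.

LNDs correspond to $\mathbb G_a$-actions through $\exp(t\delta)$. If $\delta\ne0$, the action is nontrivial, and then it is effective, because proper closed subgroups of $\mathbb G_a$ are trivial in characteristic $0$. So $X$ is rigid exactly when $A$ has no nonzero LND.

Integral derivations correspond to $\mathbb G_m$-actions: $A=\bigoplus_{j\in\mathbb Z}\ker(\delta-j)$ is a $\mathbb Z$-grading, and $u\in\mathbb G_m$ acts as $u^j$ on the $j$-th piece. If $\delta\neq0$, the action is nontrivial with finite kernel $\mu_d$, and since $\mathbb G_m/\mu_d\cong\mathbb G_m$ it becomes an effective $\mathbb G_m$-action.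

So to prove Theorem A we must turn a nonconstant curve in $\mathrm{Aut}(X)$ into a nonzero LND or a nonzero integral derivation.

## 4. $\mathbb G_m$, the thrice-punctured line, and the plane

**$X=\mathbb G_m$.** Here $A=\mathbb K[x,x^{-1}]$, whose units are $cx^k$. An automorphism sends $x$ to a unit that generates the units modulo $\mathbb K^*$, so $g^*x=cx$ or $g^*x=cx^{-1}$. These two families are closed and disjoint, hence $\mathrm{Aut}^0(X)=\{x\mapsto cx\}\cong\mathbb G_m$. There are no $\mathbb G_a$-actions: an orbit map $\mathbb A^1\to\mathbb G_m$ is given by a unit of a polynomial ring, so it is constant. This is Theorem B with $r=1$.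

**$X=C=\mathbb P^1\setminus\{0,1,\infty\}$.** With coordinate $z$, $\mathcal O(C)$ is generated by the units $z^{\pm1},(z-1)^{\pm1}$. A morphism $\mathbb A^1\to C$ is constant, because units of $\mathbb K[x]$ are constants. A morphism $\mathbb G_m\to C$ is constant too: $z$ pulls back to a unit $cu^k$, and $1-cu^k$ must also be a unit of $\mathbb K[u^{\pm1}]$, that is, a monomial, which forces $k=0$. So $C$ has neither kind of action. Every automorphism of $C$ extends to $\mathbb P^1$, permutes the three missing points, and is determined by the permutation. So $\mathrm{Aut}(C)$ is finite, as Theorem A predicts. Here we were helped by an explicit compactification to which all automorphisms extend, a help that we shall not have in general.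

**$X=\mathbb A^2$.** The automorphisms $(x,y)\mapsto(x,y+f(x))$ with $f\in\mathbb K[x]$ form a connected family of unbounded degree, so $\mathrm{Aut}^0(\mathbb A^2)$ lies in no $V_k$. This is the mechanism behind the "only if" half of Corollary C.

## 5. Tangent vectors that are not locally finite

The sensible first attempt is to differentiate. Let $t\mapsto g_t$ be a curve in $\mathrm{Aut}(X)$ with $g_{t_0}=\mathrm{id}$ at a smooth point $t_0$. Then $\xi(a)=\frac{d}{dt}\big|_{t_0}g_t^*a$ is a derivation of $A$. Suppose that $\xi\ne0$.

If $\xi$ is *locally finite* (each $a\in A$ lies in a finite-dimensional $\xi$-invariant subspace), we are done. Indeed $A=\bigoplus_\lambda A_\lambda$ is the sum of generalized eigenspaces, and from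
$$(\xi-\lambda-\mu)^n(ab)=\sum_i\binom ni(\xi-\lambda)^i(a)\,(\xi-\mu)^{n-i}(b)$$
we get $A_\lambda A_\mu\subset A_{\lambda+\mu}$. So the semisimple part $\xi_s$ (multiplication by $\lambda$ on $A_\lambda$) is a derivation, and $\xi_n=\xi-\xi_s$ is an LND. If $\xi_n\neq0$, we have a $\mathbb G_a$-action. If $\xi_n=0$, then $\xi=\xi_s\ne0$. The eigenvalues generate a finitely generated subgroup $\Lambda$ of $(\mathbb K,+)$, which is torsion-free, hence free. A homomorphism $\Lambda\to\mathbb Z$ that is nonzero on some eigenvalue gives a nonzero integral derivation.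

The attempt stops at the words "if $\xi$ is locally finite". Take $A=\mathbb K[x,y]$ and the curve $T=\mathbb A^1$ with $\Phi=\alpha\beta$, where $\alpha=\exp(ty\partial_x)$ and $\beta=\exp(tx^2\partial_y)$, that is,
$$\Phi(x)=x+ty,\qquad \Phi(y)=y+t(x+ty)^2 .$$
At $t=0$ this is the identity, and the tangent vector is $\xi=y\partial_x+x^2\partial_y$. Give $x$ weight $2$ and $y$ weight $3$. Then $\xi$ raises weight by exactly $1$. It sends a nonconstant monomial $x^ay^b$ to $a\,x^{a-1}y^{b+1}+b\,x^{a+2}y^{b-1}$, which is nonzero with nonnegative rational coefficients, so nothing cancels. Hence $\xi^n(x)$ is nonzero of weight $n+2$ for every $n$, and these elements span an infinite-dimensional space. So $\xi$ is not locally finite; there is no decomposition $\xi_s+\xi_n$, and $\xi$ by itself gives no action. A nonzero derivation alone is worth nothing: $\mathcal O(C)$ has the nonzero derivation $d/dz$, although $C$ carries no action.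

The way past this is to differentiate at the other end of the curve. The curve $T$ is affine, so it has points at infinity, and there the logarithmic derivative of the family may have a pole. The leading coefficient at the pole is again a derivation of $A$, and it behaves much better than $\xi$.

## 6. The logarithmic derivative at a puncture

Let $L=\mathbb K((s))$ and $A_L=L\otimes_{\mathbb K}A$. An element $h\in A_L$ is a finite sum $\sum\lambda_k\otimes a_k$. Expanding the $\lambda_k$ in powers of $s$, we write it uniquely as
$$h=\sum_{i\ge i_0}s^ih_i,\qquad\text{all }h_i\text{ in one finite-dimensional subspace of }A .$$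
For $h\ne0$ put $\mathrm{ord}\,h=\min\{i:h_i\ne0\}$, and $\mathrm{ord}\,0=\infty$. If $h=\sum\lambda_k\otimes a_k$ with the $a_k$ linearly independent, then $\mathrm{ord}\,h=\min_k\mathrm{ord}\,\lambda_k$. Moreover $\mathrm{ord}(\lambda h)=\mathrm{ord}\,\lambda+\mathrm{ord}\,h$ for $\lambda\in L$, and $\mathrm{ord}(h+h')\ge\min(\mathrm{ord}\,h,\mathrm{ord}\,h')$. Below, "(order $>c$)" stands for some element of order $>c$.

Let $\Phi$ be an $L$-algebra automorphism of $A_L$. It need not preserve orders: for $b\in A$, $\mathrm{ord}\,\Phi(b)$ can be any integer. Put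
$$D=\frac d{ds}\otimes\mathrm{id}_A,\qquad D'=\Phi D\Phi^{-1},\qquad E=D'-D .$$

**$E$ is $L$-linear.** Both $D$ and $D'$ are derivations of the ring $A_L$, and $D'(\lambda)=\Phi(\lambda')=\lambda'$ for $\lambda\in L$. Hence
$$E(\lambda h)=\lambda'h+\lambda D'h-\lambda'h-\lambda Dh=\lambda E(h).$$
So $E$ is an $L$-linear derivation, determined by its values on $A$. For $a\in A$ write
$$E(a)=\sum_is^i\varepsilon_i(a).$$
Comparing coefficients of $s^i$ in $E(ab)=aE(b)+bE(a)$ shows that each $\varepsilon_i:A\to A$ is a derivation. Since $A$ is generated by finitely many elements, and for each generator $x_l$ only finitely many negative $i$ have $\varepsilon_i(x_l)\neq0$, we have $\varepsilon_i=0$ for $i\ll0$.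

**Leading terms.** Suppose $\varepsilon_i=0$ for all $i<-m$, and let $\mathrm{ord}\,h\ge j$. Write $h=\sum\lambda_k\otimes a_k$ with independent $a_k$ and $\lambda_k=c_ks^j+\cdots$, so that $h_j=\sum c_ka_k$. Since $E(h)=\sum\lambda_kE(a_k)$ and $E(a_k)=s^{-m}\varepsilon_{-m}(a_k)+\cdots$, we get
$$E(h)=s^{\,j-m}\,\varepsilon_{-m}(h_j)+(\text{order}>j-m).\tag{1}$$

Here are three computations. In each, expand at a point of the completed curve with local parameter $s$.

*Translations, $A=\mathbb K[x]$, $\Phi(x)=x+t$, at $t=\infty$.* With $s=1/t$ we have $\Phi^{-1}(x)=x-s^{-1}$, so $E(x)=D'(x)=\Phi(s^{-2})=s^{-2}$. There is a double pole with coefficient $\varepsilon_{-2}=\partial_x$, an LND.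

*Scalings, $A=\mathbb K[x,x^{-1}]$, $\Phi(x)=tx$.* At $t=0$, $s=t$: $\Phi^{-1}(x)=s^{-1}x$, so $E(x)=\Phi(-s^{-2}x)=-s^{-1}x$ and $\varepsilon_{-1}=-x\partial_x$. At $t=\infty$, $s=1/t$: $\Phi^{-1}(x)=sx$, so $E(x)=\Phi(x)=s^{-1}x$ and $\varepsilon_{-1}=x\partial_x$. There are simple poles with integral coefficients, and the two coefficients add up to $0$.

*The curve of Section 5, at $t=\infty$.* We have $\Phi^{-1}(x)=x-ty+t^2x^2$ and $\Phi^{-1}(y)=y-tx^2$. With respect to $d/dt$ the logarithmic derivative is
$$x\mapsto\Phi(-y+2tx^2)=-y+t(x+ty)^2,\qquad y\mapsto\Phi(-x^2)=-(x+ty)^2 .$$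
At $t=0$ this is $-\xi$, which is not locally finite. At $t=\infty$ put $s=1/t$, $\frac d{ds}=-t^2\frac d{dt}$. Then $E(x)=t^2y-t^3(x+ty)^2$ has leading term $-s^{-5}y^2$, while $E(y)=t^2(x+ty)^2$ has leading term $s^{-4}y^2$. So $m=5$ and $\varepsilon_{-5}=-y^2\partial_x$, which is an LND.

## 7. Multiple poles are nilpotent, simple poles are integral

**Proposition 1.** Let $\Phi$ be an $L$-algebra automorphism of $A_L$, with $\varepsilon_i$ as above.

1. If $m\ge2$ and $\varepsilon_i=0$ for all $i<-m$, then $\varepsilon_{-m}$ is locally nilpotent.
2. If $\varepsilon_i=0$ for all $i<-1$, then $\varepsilon_{-1}$ is integral.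
3. If $\varepsilon_i=0$ for all $i<-1$, $0\ne a\in A$, $h=\Phi(a)$ and $j=\mathrm{ord}\,h$, then $\varepsilon_{-1}(h_j)=-j\,h_j$.

The principle is that $D'$ is conjugate to $D$, and $D=d/ds$ is an operator whose effect on pole orders we know exactly: it raises them by at most one each time. A multiple pole in $E$ would make $D'$ raise pole orders faster than that, unless its leading coefficient eventually kills everything. For the first two parts, fix $0\ne f\in A$ and write
$$\Phi^{-1}(f)=\sum_{i=1}^r\lambda_i\otimes b_i,\qquad \lambda_i\in L\setminus\{0\},\ b_i\in A\setminus\{0\}.$$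
It matters that this is a finite sum.

**Proof of part 1.** The purpose is to compute the order of $D'^nf$ in two ways. Put $\delta=\varepsilon_{-m}$. If $\mathrm{ord}\,h\ge j$, then $\mathrm{ord}\,Dh\ge j-1>j-m$ because $m\ge2$, so (1) gives
$$D'h=Dh+E(h)=s^{\,j-m}\delta(h_j)+(\text{order}>j-m).$$
Start with $h=f$, $j=0$, and iterate; at stage $n$ apply this with $j=-mn$ and $h_j=\delta^n(f)$. By induction,
$$D'^nf=s^{-mn}\delta^n(f)+(\text{order}>-mn).$$
On the other hand, since $\Phi$ is $L$-linear,
$$D'^nf=\Phi D^n\Phi^{-1}f=\sum_i\lambda_i^{(n)}\,\Phi(b_i),$$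
and each differentiation lowers the order of a Laurent series by at most $1$. So $\mathrm{ord}\,D'^nf\ge-n+c$ with $c=\min_i\big(\mathrm{ord}\,\lambda_i+\mathrm{ord}\,\Phi(b_i)\big)$, which does not depend on $n$. If $\delta^n(f)\ne0$, then $-mn\ge-n+c$, that is, $n(m-1)\le-c$. Since $m\ge2$, this fails for large $n$. So $\delta^n(f)=0$ for large $n$. $\square$

**Proof of part 2.** When $m=1$ the two rates of growth agree and part 1 gives nothing. We replace $D$ by the Euler operator $sD$, which does not change orders and has integer eigenvalues on powers of $s$. Put $\delta=\varepsilon_{-1}$ and $\Theta=sD'=\Phi(sD)\Phi^{-1}$; the last equality holds because $\Phi$ commutes with multiplication by $s$.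

If $\mathrm{ord}\,h\ge0$, then $sDh$ has order $>0$, because $D$ kills the constant term $h_0$, and $sE(h)=\delta(h_0)+(\text{order}>0)$ by (1). So $\Theta h=\delta(h_0)+(\text{order}>0)$. Iterating from $h=f$ gives $\Theta^nf=\delta^n(f)+(\text{order}>0)$, hence for every $P\in\mathbb K[z]$
$$P(\Theta)f=P(\delta)f+(\text{order}>0).$$
Now choose $P$ so that the left side has positive order. Take $N\ge0$ with $\mathrm{ord}\,\lambda_i\ge-N$ for all $i$, put $c=\min_i\mathrm{ord}\,\Phi(b_i)$, take $M\ge0$ with $M+1+c>0$, and set
$$P(z)=\prod_{j=-N}^{M}(z-j).$$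
Since $P(sD)s^j=P(j)s^j$, the operator $P(sD)$ kills the terms of $\lambda_i$ in degrees $-N,\dots,M$, so $\mathrm{ord}\,P(sD)\lambda_i\ge M+1$. Therefore
$$P(\Theta)f=\Phi\,P(sD)\,\Phi^{-1}f=\sum_i\big(P(sD)\lambda_i\big)\Phi(b_i)$$
has order at least $M+1+c>0$. Comparing the coefficients of $s^0$, we get $P(\delta)f=0$. As $P$ has simple roots, all integers, $f$ is a sum of eigenvectors of $\delta$ with integer eigenvalues. $\square$

**Proof of part 3.** The purpose is to read off the order of $\Phi(a)$ from $\varepsilon_{-1}$. On one side $D'h=\Phi D\Phi^{-1}\Phi(a)=\Phi(Da)=0$. On the other, by (1) with $m=1$,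
$$D'h=Dh+E(h)=s^{\,j-1}\big(j\,h_j+\varepsilon_{-1}(h_j)\big)+(\text{order}>j-1).$$
So $j\,h_j+\varepsilon_{-1}(h_j)=0$. $\square$

For the scalings at $t=0$, part 3 reads: $h=\Phi(x)=sx$, $j=1$, $h_1=x$, and indeed $\varepsilon_{-1}(x)=-x$.

## 8. Curves in $\mathrm{Aut}(X)$ are constant when there are no actions

We prove the main implication of Theorem A. Assume that $A$ has no nonzero LND and no nonzero integral derivation.

**Step 1: passing to the punctures.** The purpose is to bring a curve in $\mathrm{Aut}(X)$ into the setting of Section 7. Consider a morphism from an irreducible affine curve to $\mathrm{Aut}(X)$; we claim that it is constant. The normalization of the curve is surjective onto it, so we may compose with it and assume that the curve $T$ is smooth. Let $\Phi$ be the automorphism of $\mathbb K[T]\otimes A$ attached to $t\mapsto g_t$, let $\overline T\supset T$ be the smooth projective completion, and $S=\overline T\setminus T$, a finite set. For $p\in S$ choose a local parameter $s$ at $p$. Laurent expansion at $p$ embeds $\mathbb K[T]$ in $L=\mathbb K((s))$, with $\mathrm{ord}$ becoming $\mathrm{ord}_p$,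 and $\Phi$ extends $L$-linearly to an automorphism of $A_L$.

**Step 2: no poles in $E$.** If some $\varepsilon_i\ne0$ with $i\le-2$, take the smallest such $i$; Proposition 1(1) says that it is a nonzero LND, which is excluded. So $\varepsilon_i=0$ for $i\le-2$. By Proposition 1(2), $\varepsilon_{-1}$ is integral, so $\varepsilon_{-1}=0$.

**Step 3: no poles in $\Phi(a)$.** Let $0\ne a\in A$ and $j=\mathrm{ord}\,\Phi(a)$ at $p$. Proposition 1(3) gives $j\,h_j=0$ with $h_j\ne0$, so $j=0$. Write $\Phi(a)=\sum f_i\otimes a_i$ with $f_i\in\mathbb K[T]$ and the $a_i$ linearly independent. Then $\min_i\mathrm{ord}_pf_i=0$, so every $f_i$ is regular at $p$. This holds at every $p\in S$, so each $f_i$ is regular on the projective curve $\overline T$ and hence constant. So $g_t^*a=\sum f_i(t)a_i$ does not depend on $t$. As $a$ was arbitrary, $g_t$ is constant.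

**Step 4: from curves to the topology.** If some $V_k$ were infinite, it would have an irreducible component of positive dimension, and this would contain an irreducible closed curve. That curve is affine, and its inclusion is a nonconstant morphism to $\mathrm{Aut}(X)$, contradicting Step 3. So every $V_k$ is finite. Then every subset of $\mathrm{Aut}(X)$ meets every $V_k$ in an open and closed set, so $\mathrm{Aut}(X)$ is discrete and $\mathrm{Aut}^0(X)=\{\mathrm{id}\}$. $\blacksquare$

Nothing in Sections 6–8 used that $A$ is a domain, so the argument does not need $X$ irreducible.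

## 9. The weight lattice of a rigid variety

From here to the end of Section 11, $X$ is irreducible and rigid, so $A$ is a domain with no nonzero LND. Let $\mathfrak s$ be the set of integral derivations of $A$.

Where does the proof of Theorem A break now? Step 2 still kills all $\varepsilon_i$ with $i\le-2$, but $\varepsilon_{-1}$ may be nonzero, and then $\Phi(a)$ may have poles at $S$: on $\mathbb G_m$ with $\Phi(x)=tx$ it does, at $t=\infty$. The order of the pole is governed by the eigenvalues of elements of $\mathfrak s$, so we first organize $\mathfrak s$.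

**Lemma 2.** Any two elements of $\mathfrak s$ commute. There are a free abelian group $M$ of rank $r\le\dim X$ and a grading $A=\bigoplus_{\chi\in M}A_\chi$ such that $M$ is generated by $\{\chi:A_\chi\ne0\}$ and $\mathfrak s=\mathrm{Hom}(M,\mathbb Z)$, where $\ell\in\mathrm{Hom}(M,\mathbb Z)$ acts on $A_\chi$ as multiplication by $\ell(\chi)$.

Rigidity is essential for commutativity. On $\mathbb K[x]$ the integral derivations $x\partial_x$ and $(x+1)\partial_x$ have commutator $-\partial_x$. The part of $(x+1)\partial_x$ that lowers the degree is $\partial_x$, an LND, and this is exactly what the proof detects.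

**Step 1: commutation.** Let $\delta_1,\delta_2\in\mathfrak s$, and grade $A=\bigoplus_jA_j$ by the eigenvalues of $\delta_1$. For $f\in A_j$ let $\delta_{2,d}(f)$ be the component of $\delta_2(f)$ in degree $j+d$. Comparing components in the Leibniz rule shows that each $\delta_{2,d}$ is a derivation. As $A$ has finitely many homogeneous generators, only finitely many $\delta_{2,d}$ are nonzero, and $\delta_2=\sum_d\delta_{2,d}$. Suppose that the largest $d$ with $\delta_{2,d}\ne0$ is positive. For $f\in A_j$ the component of $\delta_2^nf$ in degree $j+nd$ is $\delta_{2,d}^nf$, since the degree can rise by $nd$ in $n$ steps only if it rises by $d$ in each. Now $f$ is a finite sum of eigenvectors of $\delta_2$, so all $\delta_2^nf$ lie in a finite-dimensional space, in which degrees are bounded. So $\delta_{2,d}^nf=0$ for $n\gg0$. Thus $\delta_{2,d}$ is a nonzero LND, a contradiction. The same argument with the smallest $d$ excludes negative $d$. So $\delta_2=\delta_{2,0}$ preserves each $A_j$, that is, commutes with $\delta_1$.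

**Step 2: the bound on the rank.** Let $\delta_1,\dots,\delta_r\in\mathfrak s$ be linearly independent over $\mathbb Z$. They commute and are diagonalizable with integer eigenvalues, so they are simultaneously diagonalizable and give a grading $A=\bigoplus_{w\in\mathbb Z^r}A_w$. Let $M\subset\mathbb Z^r$ be the subgroup generated by the weights (the $w$ with $A_w\ne0$). If $\mathrm{rk}\,M<r$, some $0\ne n\in\mathbb Z^r$ has $n\cdot w=0$ for all weights, so $\sum n_i\delta_i=0$, a contradiction. So $\mathrm{rk}\,M=r$, and there are linearly independent weights $w_1,\dots,w_r$. Pick $0\ne f_i\in A_{w_i}$. The monomials $f^\alpha$ are nonzero, as $A$ is a domain, and have pairwise distinct weights. If $\sum c_\alpha f^\alpha=0$ with $c_\alpha\in A_0$, the summands lie in different $A_w$, so each $c_\alpha f^\alpha=0$ and $c_\alpha=0$. So the $f_i$ are algebraically independent over $A_0$, and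
$$r+\mathrm{tr.deg}\,A_0\le\dim X.\tag{2}$$

**Step 3: identifying $\mathfrak s$.** By (2) we may choose $r$ maximal (possibly $r=0$). Let $\delta\in\mathfrak s$. By maximality $N\delta=\sum n_i\delta_i$ for some integers $N\ge1$, $n_i$. So $\delta$ acts on $A_w$ as the rational number $(n\cdot w)/N$, and for a weight $w$ this is an integer because $\delta$ is integral. So $w\mapsto(n\cdot w)/N$ takes generators of $M$ to $\mathbb Z$ and defines an element of $\mathrm{Hom}(M,\mathbb Z)$. Conversely, each $\ell\in\mathrm{Hom}(M,\mathbb Z)$ acts by $\ell(\chi)$ on $A_\chi$ as an integral derivation, and different $\ell$ give different derivations since the weights generate $M$. $\square$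

We write $\langle\delta,\chi\rangle$ for the integer by which $\delta\in\mathfrak s$ acts on $A_\chi$. The group $M$ may be smaller than $\mathbb Z^r$: on $\mathbb K[u^{\pm1}]$, starting from $\delta_1=2u\partial_u$, one gets $M=2\mathbb Z$, and $u\partial_u\in\mathfrak s$ is the homomorphism sending $2$ to $1$. The weights form a monoid, because $1\in A_0$ and $A$ is a domain. They need not form a group: $A=\mathbb K[\tau^2,\tau^3]$ with $\tau\partial_\tau$ has weights $0,2,3,4,\dots$ (and is rigid, because by the one-dimensional case in Section 12 a non-rigid $A$ of dimension $1$ is a polynomial ring, hence integrally closed, which $\mathbb K[\tau^2,\tau^3]$ is not).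

**The torus.** Let $\mathbb T=\mathrm{Hom}(M,\mathbb K^*)\cong\mathbb G_m^r$ act on $A$ by $\tau\cdot a=\tau(\chi)a$ for $a\in A_\chi$. Since the weights generate $M$, the action is faithful, so $\mathbb T\subset\mathrm{Aut}(X)$. The inclusion is a morphism, because $x_l=\sum_\chi(x_l)_\chi$ is sent to $\sum_\chi\tau(\chi)(x_l)_\chi$, and similarly for $\tau^{-1}$.

## 10. Residues, and curves through the identity

**Proposition 3.** Let $T$ be an irreducible affine curve and $T\to\mathrm{Aut}(X)$, $t\mapsto g_t$, a morphism with $g_{t_0}=\mathrm{id}$ for some $t_0\in T$. Then $g_t\in\mathbb T$ for all $t\in T$.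

As before we may normalize: $T$ is smooth, $t_0$ is replaced by a point above it, and $\Phi,\overline T,S$ are as in Section 8.

**Step (a): $\Phi$ preserves the grading, $\Phi(A_\chi)\subset\mathbb K[T]\otimes A_\chi$.** The idea is that conjugating $\delta\in\mathfrak s$ by $g_t$ gives a family in the lattice $\mathfrak s$, and an algebraic family in a lattice cannot move.

Let $\delta\in\mathfrak s$ and $\Delta=\Phi(1\otimes\delta)\Phi^{-1}$, a $\mathbb K[T]$-linear derivation of $\mathbb K[T]\otimes A$. Its specialization at $t$ is $\Delta_t=g_t^*\,\delta\,(g_t^*)^{-1}$, a conjugate of an integral derivation, so $\Delta_t\in\mathfrak s$. By Lemma 2, $\Delta_t$ acts on $A_\chi$ by an integer $\ell_t(\chi)$. For $0\ne a\in A_\chi$ write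
$$\Delta(a)=f_1\otimes a+\sum_{i\ge2}f_i\otimes a_i,\qquad a,a_2,a_3,\dots\ \text{linearly independent}.$$
Specializing gives $f_i(t)=0$ for $i\ge2$ and $f_1(t)=\ell_t(\chi)\in\mathbb Z$ for all $t$. A nonconstant regular function on an irreducible curve omits only finitely many values of $\mathbb K$, whereas $\mathbb K\setminus\mathbb Z\supset\mathbb Q\setminus\mathbb Z$ is infinite. So $f_1$ is constant, equal to its value at $t_0$, where $\Delta_{t_0}=\delta$. Thus $\Delta(a)=\delta(a)$ for all $a\in A_\chi$ and all $\chi$: $\Phi$ commutes with $1\otimes\delta$.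

Let $a\in A_\chi$ and $\Phi(a)=\sum_{\chi'}F_{\chi'}$ with $F_{\chi'}\in\mathbb K[T]\otimes A_{\chi'}$. For every $\ell\in\mathrm{Hom}(M,\mathbb Z)$ we get $\ell(\chi')F_{\chi'}=\ell(\chi)F_{\chi'}$. If $F_{\chi'}\ne0$, then $\ell(\chi'-\chi)=0$ for all $\ell$, so $\chi'=\chi$ because $M$ is free.

**Step (b): the polar coefficients sum to zero.** This gives the global constraint that replaces "no poles".

Let $p\in S$ with local parameter $s$. Since $X$ is rigid, Proposition 1(1), applied as in Section 8, gives $\varepsilon_i=0$ for $i\le-2$, and by Proposition 1(2) $\delta_p:=\varepsilon_{-1}\in\mathfrak s$. To compare different points $p$, use differential forms. Let $d:\mathbb K[T]\otimes A\to\Omega^1_T\otimes A$ be the differential of $\mathbb K[T]$ tensored with $\mathrm{id}_A$, extend $\Phi$ to $\Omega^1_T\otimes A$ by $\Omega^1_T$-linearity, and for $a\in A$ put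
$$\omega(a)=\Phi\big(d(\Phi^{-1}a)\big)\in\Omega^1_T\otimes A .$$
If $\Phi^{-1}a=\sum\lambda_i\otimes b_i$, then $\omega(a)=\sum d\lambda_i\,\Phi(b_i)$. Near $p$ we have $d\lambda_i=\lambda_i'\,ds$, so $\omega(a)=D'(a)\,ds=E(a)\,ds$, since $Da=0$. So the residue of $\omega(a)$ at $p$ is the coefficient of $s^{-1}$ in $E(a)$, that is, $\delta_p(a)$. Write $\omega(a)=\sum\omega_i\otimes e_i$ with linearly independent $e_i\in A$. Each $\omega_i$ is a rational differential on $\overline T$, regular on $T$, so the residue theorem gives $\sum_{p\in S}\mathrm{res}_p\,\omega_i=0$. Hence $\sum_{p\in S}\delta_p(a)=0$ for all $a\in A$, and so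
$$\sum_{p\in S}\langle\delta_p,\chi\rangle=0\qquad\text{for all }\chi\in M.\tag{3}$$
For the scalings of Section 6 this is the observation $-x\partial_x+x\partial_x=0$.

**Step (c): divisors of degree zero.** Now (3) is played against the fact that a nonzero rational function on $\overline T$ has a divisor of degree zero.

Let $0\ne a\in A_\chi$. By (a) write $\Phi(a)=\sum_if_i\otimes a_i$ with all $f_i\ne0$ in $\mathbb K[T]$ and the $a_i\in A_\chi$ linearly independent. At $p\in S$, with $j=\mathrm{ord}\,\Phi(a)$, the leading coefficient $h_j$ lies in $A_\chi\setminus\{0\}$, so Proposition 1(3) reads $\langle\delta_p,\chi\rangle h_j=-j\,h_j$. Hence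
$$\min_i\mathrm{ord}_pf_i=j=-\langle\delta_p,\chi\rangle .\tag{4}$$
Fix $i$. By (4), $\mathrm{ord}_pf_i+\langle\delta_p,\chi\rangle\ge0$ for each $p\in S$, so with (3), $\sum_{p\in S}\mathrm{ord}_pf_i\ge0$. Also $\mathrm{ord}_qf_i\ge0$ for $q\in T$. But
$$\sum_{q\in T}\mathrm{ord}_qf_i+\sum_{p\in S}\mathrm{ord}_pf_i=\deg\mathrm{div}(f_i)=0,$$
so both sums vanish. Therefore $f_i$ has no zeros on $T$, and the nonnegative numbers $\mathrm{ord}_pf_i+\langle\delta_p,\chi\rangle$, whose sum is $0$, all vanish. The divisor of $f_i$ is thus $-\sum_{p\in S}\langle\delta_p,\chi\rangle\,p$, which depends only on $\chi$. Two functions with the same divisor on $\overline T$ are proportional, and a function with this divisor has a nonzero value at $t_0$. Let $f_\chi$ be the unique one with $f_\chi(t_0)=1$. Then every $f_i$ is a multiple of $f_\chi$, so $\Phi(a)=f_\chi\otimes b$ with $b\in A_\chi$, and evaluation at $t_0$ gives $b=a$. We have shown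
$$g_t^*a=f_\chi(t)\,a\qquad\text{for all }a\in A_\chi,\ t\in T,\quad f_\chi(t)\in\mathbb K^*.$$

**Step (d): the scalars form a point of $\mathbb T$.** For weights $\chi,\chi'$ and nonzero $a\in A_\chi$, $a'\in A_{\chi'}$ we have $aa'\ne0$, and multiplicativity of $g_t^*$ gives $f_{\chi+\chi'}(t)=f_\chi(t)f_{\chi'}(t)$. The weights form a monoid generating $M$, so every element of $M$ is a difference of two weights, and $\chi_1-\chi_2\mapsto f_{\chi_1}(t)/f_{\chi_2}(t)$ is well defined: if $\chi_1-\chi_2=\chi_3-\chi_4$, then $\chi_1+\chi_4=\chi_3+\chi_2$ and $f_{\chi_1}f_{\chi_4}=f_{\chi_3}f_{\chi_2}$. It is a homomorphism $M\to\mathbb K^*$, so $g_t\in\mathbb T$. $\square$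

## 11. $\mathbb T$ is open and closed, and all ranks occur

**Step 1: components of $V_k$ meeting $\mathbb T$ lie in $\mathbb T$.** Let $C'$ be an irreducible component of some $V_k$ containing a point $g\in\mathbb T$, and let $g'\in C'$, $g'\ne g$. There is an irreducible closed curve $T\subset C'$ through $g$ and $g'$ (Mumford, *Abelian Varieties*, §6, Lemma); it is affine, as $C'$ is. The morphism $T\to\mathrm{Aut}(X)$, $t\mapsto g^{-1}t$, takes the value $\mathrm{id}$ at $t=g$. By Proposition 3, $g^{-1}g'\in\mathbb T$, so $g'\in\mathbb T$. Hence $C'\subset\mathbb T$.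

**Step 2: $\mathrm{Aut}^0(X)=\mathbb T$.** By Step 1, for every $k$ the set $\mathbb T\cap V_k$ is a union of irreducible components of $V_k$ and is disjoint from all other components. Both it and its complement are finite unions of closed sets, so it is open and closed in $V_k$. So $\mathbb T$ is open and closed in $\mathrm{Aut}(X)$. It is connected, as the image of an irreducible variety, and contains $\mathrm{id}$. Hence $\mathrm{Aut}^0(X)=\mathbb T$ as sets.

**Step 3: the algebraic group structures agree.** Since $\mathbb T\to\mathrm{Aut}(X)$ is a morphism, its image lies in one $V_k$, and it is closed there. So $\mathrm{Aut}^0(X)$ is an algebraic group, and $\mathbb T\to\mathrm{Aut}^0(X)$ is a bijective homomorphism of algebraic groups. That it is an isomorphism follows from the general theorem in characteristic $0$, or directly as follows. Choose weights $\chi_1,\dots,\chi_q$ generating $M$, nonzero $f_i\in A_{\chi_i}$, and linear functionals $\varphi_i$ on $A$ with $\varphi_i(f_i)=1$. The functions $g\mapsto\varphi_i(g^*f_i)$ and $g\mapsto\varphi_i((g^{-1})^*f_i)$ are regular on $V_k$, because $g^*f_i$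 is a polynomial in the $g^*x_l$, and on $\mathbb T$ they are $\tau(\chi_i)$ and $\tau(\chi_i)^{-1}$. These generate $\mathcal O(\mathbb T)$, so the inverse map is a morphism. The bound $r\le\dim X$ is in Lemma 2.

**Step 4: all ranks occur.** Let $0\le r\le n$, let $C=\mathbb P^1\setminus\{0,1,\infty\}$, and take $X=\mathbb G_m^r\times C^{\,n-r}$, an irreducible affine variety of dimension $n$. Its coordinate ring is generated by units, so every morphism $\mathbb A^1\to X$ is constant, every $\mathbb G_a$-action has constant orbit maps, and $X$ is rigid. By Section 4 every morphism $\mathbb G_m\to C$ is constant, so for each $\mathbb G_m$-action on $X$ the composites of the orbit maps $\mathbb G_m\to X$ with the projection $X\to C^{n-r}$ are constant. So functions pulled back from $C^{n-r}$ are invariant under every $\mathbb G_m$-action, that is, killed by all of $\mathfrak s=\mathrm{Hom}(M,\mathbb Z)$. A component of such a function in degree $\chi$ can be nonzero only if $\ell(\chi)=0$ for all $\ell$, that is, $\chi=0$. Hence $\mathcal O(C^{n-r})\subset A_0$, and (2) bounds the rank of $\mathrm{Aut}^0(X)$ by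 $n-(n-r)=r$. With $x_1,\dots,x_r$ the coordinates on $\mathbb G_m^r$, the derivations $x_i\partial_{x_i}$, $i=1,\dots,r$, are integral and linearly independent over $\mathbb Z$, so the rank is at least $r$. Hence $\mathrm{Aut}^0(X)\cong\mathbb G_m^r$. This proves Theorem B. $\blacksquare$

## 12. When $\mathrm{Aut}^0(X)$ is finite-dimensional

We prove Corollary C. If $X$ is rigid, Theorem B applies. If $X\cong\mathbb A^1$, then $\mathrm{Aut}(X)=\{x\mapsto cx+b\}=\mathbb G_a\rtimes\mathbb G_m$ lies in $V_1$ and is connected. Conversely, let $X$ be irreducible and not rigid, with a nonzero LND $\partial$ of $A$. We must show that $X\cong\mathbb A^1$ or that $\mathrm{Aut}^0(X)$ lies in no $V_k$. Note that $\dim X\ge1$, since $A\ne\mathbb K$.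

**Step 1: the kernel of $\partial$ has transcendence degree $\dim X-1$.** This is standard (see Freudenburg, *Algebraic Theory of Locally Nilpotent Derivations*), and here is the argument. Take $g$ with $\partial g\ne0$, let $n\geq 1$ be maximal with $\partial^ng\ne0$, and put $q=\partial^{n-1}g$ and $b=\partial q$. So $b\ne0$ and $\partial b=0$. Extend $\partial$ to $A[b^{-1}]$; it is still an LND, its kernel is $B=(\ker\partial)[b^{-1}]$, and $\sigma=q/b$ satisfies $\partial\sigma=1$. We claim that $A[b^{-1}]=B[\sigma]$ with $\sigma$ transcendental over $B$.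

Let $u\in A[b^{-1}]$ with $\partial^nu=0$; we show $u\in B[\sigma]$ by induction on $n\ge1$. For $n=1$, $u\in B$. For $n\ge2$, induction gives $\partial u=\sum c_i\sigma^i$ with $c_i\in B$. Put $U=\sum c_i\sigma^{i+1}/(i+1)$; then $\partial(u-U)=0$, so $u\in U+B\subset B[\sigma]$. If $\sum_{i\le d}c_i\sigma^i=0$ with $c_i\in B$, $c_d\ne0$, applying $\partial^d$ gives $d!\,c_d=0$, a contradiction. So $\dim X=\mathrm{tr.deg}\,B+1=\mathrm{tr.deg}\,\ker\partial+1$.

**Step 2: $\dim X=1$.** Then $\ker\partial$ is a domain algebraic over the algebraically closed field $\mathbb K$, so $\ker\partial=\mathbb K$. So $b\in\mathbb K^*$, and Step 1 says $A=\mathbb K[\sigma]$, a polynomial ring. Hence $X\cong\mathbb A^1$. (One can also see this geometrically: a one-dimensional $\mathbb G_a$-orbit is closed by Rosenlicht's theorem on orbits of unipotent groups on affine varieties, so it is all of $X$.)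

**Step 3: $\dim X\ge2$.** Now $\ker\partial$ has transcendence degree at least $1$, so it is infinite-dimensional over $\mathbb K$. Let $W\subset\ker\partial$ be a finite-dimensional subspace. For $f\in W$ we have $(f\partial)^n=f^n\partial^n$, so $f\partial$ is an LND, and for $f,f'\in W$ the derivations $f\partial$, $f'\partial$ commute. Consider
$$W\to\mathrm{Aut}(X),\qquad f\mapsto\exp(f\partial),\qquad \exp(f\partial)(x_l)=\sum_i\frac{f^i\,\partial^i(x_l)}{i!}.$$
The sums are finite and polynomial in $f$, and the inverse is $\exp(-f\partial)$, so this is a morphism.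

It is injective. If $\exp(f\partial)=\exp(f'\partial)$, then $\exp(\delta)=\mathrm{id}$ for the LND $\delta=(f-f')\partial$. Suppose $\delta(a)\ne0$ for some $a$, let $n\ge1$ be maximal with $\delta^n(a)\ne0$, and put $c=\delta^{n-1}(a)$. Then $\exp(\delta)(c)=c+\delta(c)\ne c$, a contradiction. So $(f-f')\partial=0$, and $f=f'$ since $A$ is a domain and $\partial\ne0$.

The image is connected and contains $\mathrm{id}$, so it lies in $\mathrm{Aut}^0(X)$. If $\mathrm{Aut}^0(X)\subset V_k$ for some $k$, the injective morphism $W\to V_k$ would give $\dim W\le\dim V_k$ for every finite-dimensional $W\subset\ker\partial$, which is impossible because $\ker\partial$ is infinite-dimensional. $\blacksquare$
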